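\title{R-duals of type I and the duality principle for Gabor frames: a classification by spectral multiplicity}

\begin{abstract}
The duality principle says that $\{E_{mb}T_{na}g\}$ is a frame for $L^2(\mathbb R)$ with bounds $A,B$ exactly when the adjoint system $\{(ab)^{-1/2}E_{m/a}T_{n/b}g\}$ is a Riesz sequence with the same bounds. An R-dual of type I of a frame has the same property, and we ask whether the adjoint system of a Gabor frame is always an R-dual of type I of the frame. The answer is no; there is a counterexample with $a=1$, $b=\frac12$. We determine when the realization exists: always if $ab=1$ or $ab$ is irrational, and for rational $ab<1$ exactly when the frame operator has infinite spectral multiplicity almost everywhere. For every rational $ab<1$ the realization fails for some Schwartz window. It exists for windows with exponential decay in time and frequency and for windows with short support in time or in frequency.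
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Frames, Riesz sequences and R-duals}
Let $\mathcal H$ be a separable complex Hilbert space, with inner product linear in the first slot, and let $I$ be a countably infinite set. A family $\{f_i\}_{i\in I}$ in $\mathcal H$ is a \emph{frame} with bounds $0<A\le B$ if
\[
A\|f\|^2\le\sum_{i\in I}|\langle f,f_i\rangle|^2\le B\|f\|^2\qquad(f\in\mathcal H).
\]
It is \emph{tight} if one can take $A=B$, and \emph{Parseval} if one can take $A=B=1$. A family $\{\omega_j\}_{j\in I}$ is a \emph{Riesz sequence} with bounds $A,B$ if $A\|c\|^2\le\|\sum_jc_j\omega_j\|^2\le B\|c\|^2$ for all finitely supported sequences $c$, and a \emph{Riesz basis} if in addition its span is dense. A frame spans stably but may be redundant; a Riesz sequence is stably independent but may be incomplete.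

Following Casazza, Kutyniok and Lammers, $\{\omega_j\}_{j\in I}$ is an \emph{R-dual of type I} of the frame $\{f_i\}_{i\in I}$ if there are orthonormal bases $\{e_i\}_{i\in I}$ and $\{h_i\}_{i\in I}$ of $\mathcal H$ such that
\begin{equation}\label{eq:rdual}
\omega_j=\sum_{i\in I}\langle f_i,e_j\rangle h_i\qquad(j\in I).
\end{equation}
Passing to an R-dual is transposing a matrix. Row $i$ of $(\langle f_i,e_j\rangle)_{i,j}$ lists the coordinates of $f_i$ in the basis $\{e_j\}$, and column $j$ lists the coordinates of $\omega_j$ in the basis $\{h_i\}$. For finitely supported $c$ and $f=\sum_j\overline{c_j}e_j$ we have $\|f\|=\|c\|$ and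
\[
\Big\|\sum_jc_j\omega_j\Big\|^2=\sum_i\Big|\sum_jc_j\langle f_i,e_j\rangle\Big|^2=\sum_i|\langle f_i,f\rangle|^2 ,
\]
so an R-dual of type I of a frame with bounds $A,B$ is a Riesz sequence with bounds $A,B$.

\subsection*{Gabor systems and the question}
On $L^2(\mathbb R)$ let $T_\alpha f(x)=f(x-\alpha)$ and $E_\beta f(x)=e^{2\pi i\beta x}f(x)$. These unitary operators satisfy
\begin{equation}\label{eq:ccr}
E_\beta T_\alpha=e^{2\pi i\alpha\beta}\,T_\alpha E_\beta .
\end{equation}
For a window $g\in L^2(\mathbb R)$ and $a,b>0$, the \emph{Gabor system} is $\{E_{mb}T_{na}g\}_{m,n\in\mathbb Z}$, and we call $\{(ab)^{-1/2}E_{m/a}T_{n/b}g\}_{m,n\in\mathbb Z}$ its \emph{adjoint system}. A Gabor frame is a Gabor system that is a frame for $L^2(\mathbb R)$. We use two known facts.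

\begin{itemize}
\item \emph{Duality principle} (Janssen; Daubechies, Landau and Landau; Ron and Shen). The Gabor system is a frame with bounds $A,B$ if and only if its adjoint system is a Riesz sequence with bounds $A,B$.
\item \emph{Density condition}. If the Gabor system is a frame, then $ab\le1$; see \cite[Cor.~7.5.1]{Gro}.
\end{itemize}

The duality principle is the relation that holds between a frame and its R-duals, so one asks whether it is an instance of \eqref{eq:rdual}. Both systems are indexed by $\mathbb Z^2$. We call a Gabor frame \emph{realizable} if its adjoint system is an R-dual of type I of it after the two index sets are matched by some bijection of $\mathbb Z^2$. Casazza, Kutyniok and Lammers proved that a Gabor frame that is tight or a Riesz basis is realizable. Whether this holds for other classes of Gabor frames is stated as an open question by Stoeva and Christensen \cite{SC}. We study it in the following form.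

\medskip
\noindent\textbf{Question.} \emph{Is every Gabor frame realizable?}
\medskip

The bounds always match and two extreme classes are realizable, which suggests the answer yes. But a finite matrix and its transpose share more than their largest and smallest singular values: they share all singular values, with multiplicities. In the two known classes this extra demand costs nothing. A tight frame has one ``singular value'', and a Gabor frame is a Riesz basis only when $ab=1$ (Lemma~\ref{lem:dim}), in which case it coincides with its adjoint system. In general the multiplicities need not agree.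

\subsection*{Results}
The \emph{frame operator} of a frame is $Sf=\sum_i\langle f,f_i\rangle f_i$; the frame inequalities say $AI\le S\le BI$. We write $\cong$ for unitary equivalence, $I_n$ for the identity on $\mathbb C^n$ and $I_{\ell^2}$ for the identity on $\ell^2(\mathbb N)$, so that $S\otimes I_n$ is the direct sum of $n$ copies of $S$. A bounded selfadjoint operator $S$ has \emph{infinite multiplicity} if $S\cong S\otimes I_{\ell^2}$; equivalently, its spectral multiplicity function is $\infty$ almost everywhere (Section~\ref{sec:class}).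

\begin{theorem}\label{thm:counter}
Let $a=1$, $b=\frac12$ and $0<A<B$. There is $g\in L^2(\mathbb R)$ such that $\{E_{mb}T_{na}g\}$ is a frame with bounds $A,B$ that is not realizable.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $\{E_{mb}T_{na}g\}$ be a Gabor frame with frame operator $S$.
\begin{enumerate}
\item[(i)] If $ab=1$ or $ab\notin\mathbb Q$, the frame is realizable.
\item[(ii)] If $ab=p/q<1$ with $\gcd(p,q)=1$, the frame is realizable if and only if $S$ has infinite multiplicity.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:positive}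
A Gabor frame $\{E_{mb}T_{na}g\}$ is realizable in each of the following cases, where $\hat g(\xi)=\int g(x)e^{-2\pi ix\xi}\,dx$:
\begin{enumerate}
\item[(a)] $|g(x)|\le Ce^{-\varepsilon|x|}$ and $|\hat g(\xi)|\le Ce^{-\varepsilon|\xi|}$ for some $C,\varepsilon>0$ (for example, $g$ is a Gaussian);
\item[(b)] $\operatorname{supp}g$ lies in an interval of length at most $1/b$;
\item[(c)] $\operatorname{supp}\hat g$ lies in an interval of length at most $1/a$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:schwartz}
For all $a,b>0$ with $ab\in\mathbb Q$ and $ab<1$ there is a Schwartz function $g\in\mathcal S(\mathbb R)$ such that $\{E_{mb}T_{na}g\}$ is a frame that is not realizable.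
\end{theorem}

\subsection*{Plan of the proof}
Section~\ref{sec:reduction} shows that realizability means $S\cong G$, where $G$ is the Gram operator of the adjoint system, together with an equality of two dimensions. When $ab=p/q$, the operators $E_{qb}$ and $T_{qa}$ belong to both lattices and turn $S$ and $G$ into matrix functions on $\mathbb T^2$, of sizes $pq$ and $p^2$; Section~\ref{sec:fibers} sets this up. Section~\ref{sec:model} treats $a=1$, $b=\frac12$, where $S$ is two copies of $G$. Section~\ref{sec:link} relates the moments of $S$ and $G$ for arbitrary $a,b$, and Section~\ref{sec:class} deduces that $S$ and $G$ consist of $q$ and $p$ copies of one operator, which gives Theorem~\ref{thm:class}. Sections~\ref{sec:positive} and~\ref{sec:schwartz} compute multiplicities for specific windows.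

Throughout, $\mathbb T^2$ carries normalized Haar measure $dz$, which is $dx\,dy$ in the coordinates $z=(z_1,z_2)=(e^{2\pi ix},e^{2\pi iy})$, $x,y\in[0,1)$. We put $z^{k}=z_1^{k_1}z_2^{k_2}$ for $k\in\mathbb Z^2$. Multiplication by a function $\varphi$ is $M_\varphi$, and $\{\delta_i\}$ is the standard basis of $\ell^2(I)$.

\section{What an R-dual of type I preserves}\label{sec:reduction}

The \emph{synthesis operator} of a frame $\{f_i\}$ is the bounded operator $F:\ell^2(I)\to\mathcal H$, $Fc=\sum_ic_if_i$. Its adjoint is $F^*f=(\langle f,f_i\rangle)_i$, and $S=FF^*$. A Riesz sequence $\{\omega_j\}$ has a synthesis operator $\Omega$ that is bounded below, so $\operatorname{ran}\Omega$ is closed. Its \emph{Gram operator} is $G=\Omega^*\Omega$ on $\ell^2(I)$, with matrix entries $\langle G\delta_k,\delta_l\rangle=\langle\omega_k,\omega_l\rangle$.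

\begin{proposition}\label{prop:reduction}
Let $\{f_i\}_{i\in I}$ be a frame and $\{\omega_j\}_{j\in I}$ a Riesz sequence in $\mathcal H$. Then $\{\omega_j\}$ is an R-dual of type I of $\{f_i\}$ if and only if
\[
G\cong S\qquad\text{and}\qquad\dim\ker F=\dim(\operatorname{ran}\Omega)^\perp .
\]
Both conditions are unchanged when $\{\omega_j\}$ is reindexed by a bijection of $I$.
\end{proposition}

\begin{proof}
A transpose differs from an adjoint by a complex conjugation, which we isolate first. Let $J$ be entrywise conjugation on $\ell^2(I)$; then $J^2=I$ and $\langle Jc,Jd\rangle=\overline{\langle c,d\rangle}$. If $Q$ is a bounded linear operator on $\ell^2(I)$, then $JQJ$ is linear and $(JQJ)^*=JQ^*J$. If $Q$ is selfadjoint, then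
\begin{equation}\label{eq:conj}
JQJ\cong Q .
\end{equation}
Indeed, the spectral theorem gives $Q=W^{-1}MW$ with $W$ unitary onto some $L^2(\mu)$ and $M$ multiplication by a bounded real function. Conjugation $J'$ on $L^2(\mu)$ satisfies $J'MJ'=M$, so $JQJ=(J'WJ)^{-1}M(J'WJ)$, and $J'WJ$ is linear and unitary.

Pairs of orthonormal bases $\{e_j\},\{h_i\}$ correspond to pairs of unitaries $U,V:\ell^2(I)\to\mathcal H$ through $U\delta_j=e_j$, $V\delta_i=h_i$. Since $(\langle f_i,e_j\rangle)_i=JF^*U\delta_j=JF^*UJ\delta_j$, the identity \eqref{eq:rdual} says exactly that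
\[
\Omega=VR_U,\qquad R_U:=JF^*UJ .
\]
For every unitary $U$ we have $R_U^*R_U=JU^*SUJ$. Also $\operatorname{ran}R_U=J\operatorname{ran}F^*$, which is closed because $\|F^*f\|^2\ge A\|f\|^2$, and its orthogonal complement is $J\ker F$, of the same dimension as $\ker F$.

Suppose $\Omega=VR_U$. Then $G=R_U^*R_U=JU^*SUJ\cong U^*SU\cong S$ by \eqref{eq:conj}, and $(\operatorname{ran}\Omega)^\perp=VJ\ker F$.

Conversely, suppose both conditions hold. By \eqref{eq:conj}, $JGJ\cong G\cong S$, so there is a unitary $U$ with $JGJ=U^*SU$, that is, $\Omega^*\Omega=R_U^*R_U$. Then $\|\Omega c\|=\|R_Uc\|$ for all $c$, and $R_Uc\mapsto\Omega c$ is a well-defined isometry of $\operatorname{ran}R_U$ onto $\operatorname{ran}\Omega$. The complements $J\ker F$ and $(\operatorname{ran}\Omega)^\perp$ have equal dimension, so the isometry extends to a unitary $V:\ell^2(I)\to\mathcal H$ with $\Omega=VR_U$.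

Reindexing replaces $\Omega$ by $\Omega\Pi$ with $\Pi$ a permutation unitary. This keeps $\operatorname{ran}\Omega$ and replaces $G$ by $\Pi^*G\Pi\cong G$.
\end{proof}

The second condition does not follow from the first: if $\{f_i\}$ is an orthonormal basis and $\{\omega_j\}$ is an incomplete orthonormal sequence, then $S$ and $G$ are identities, $\ker F=0$ and $(\operatorname{ran}\Omega)^\perp\ne0$. For Gabor frames it always holds (Lemma~\ref{lem:dim}), and the first condition decides.

\section{Two commuting shifts}\label{sec:fibers}

To compare $S$ and $G$ we need concrete models of both. They come from operators that commute with $S$ and $G$, through the following description of commutants.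

\begin{lemma}\label{lem:commutant}
Let $Z$ be a compact metric space, $\nu$ a finite Borel measure on $Z$ and $d\in\mathbb N$. A bounded operator $Q$ on $L^2(Z,\nu;\mathbb C^d)$ that commutes with $M_\psi$ for all $\psi\in C(Z)$ is multiplication by a measurable $d\times d$ matrix function $Q(\cdot)$ with essentially bounded entries, unique up to null sets. The hypothesis holds if $Z$ is a compact interval and $Q$ commutes with $M_t$, multiplication by the variable, or if $Z=\mathbb T^2$ and $Q$ commutes with $M_{z_1}$ and $M_{z_2}$.
\end{lemma}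

\begin{proof}
Let $d=1$ and $\tau=Q1\in L^2$. For continuous $\psi$ we have $Q\psi=QM_\psi1=\psi\tau$, so $\int|\psi|^2(\|Q\|^2-|\tau|^2)\,d\nu\ge0$. Every continuous $\rho\ge0$ has the form $|\psi|^2$, so the measure $(\|Q\|^2-|\tau|^2)\,d\nu$ is nonnegative and $|\tau|\le\|Q\|$ a.e. Then $Q=M_\tau$ by density of $C(Z)$. For $d>1$ apply this to the $d^2$ blocks of $Q$. The columns of $Q(\cdot)$ are the images of the constant functions $e_s$, which gives uniqueness. For the last sentence, polynomials in $t$, and trigonometric polynomials, are uniformly dense in $C(Z)$, and an operator that commutes with a unitary commutes with its inverse.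
\end{proof}

By uniqueness, sums, products and adjoints of such operators correspond to pointwise sums, products and adjoints of the matrix functions. For $d=1$ any two such operators commute.

Let $X,Y$ be commuting unitaries on a Hilbert space $\mathcal K$. We call $u_1,\dots,u_d\in\mathcal K$ a \emph{fiber basis} for $(X,Y)$ if $\{X^mY^nu_r: m,n\in\mathbb Z,\ 1\le r\le d\}$ is an orthonormal basis of $\mathcal K$. Then $W:X^mY^nu_r\mapsto z^{(m,n)}e_r$ defines a unitary $\mathcal K\to L^2(\mathbb T^2;\mathbb C^d)$ that turns $X,Y$ into $M_{z_1},M_{z_2}$. We write $f(z)$ for $(Wf)(z)$, and for $\varphi\in L^\infty(\mathbb T^2)$ we put $\varphi(X,Y)=W^{-1}M_\varphi W\cong M_\varphi\otimes I_d$.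

\begin{lemma}\label{lem:fibers}
Let $u_1,\dots,u_d$ be a fiber basis for $(X,Y)$ and let $Q$ be a bounded operator on $\mathcal K$ that commutes with $X$ and $Y$.
\begin{enumerate}
\item[(i)] $WQW^{-1}$ is multiplication by a matrix function $Q(z)$, the \emph{fiber} of $Q$. The entry $Q(z)_{rs}$ has Fourier coefficients $\langle Qu_s,X^mY^nu_r\rangle$, and $\sum_r\langle Qu_r,u_r\rangle=\int\operatorname{tr}Q(z)\,dz$.
\item[(ii)] $Q$ commutes with $\varphi(X,Y)$ for every $\varphi\in L^\infty(\mathbb T^2)$.
\item[(iii)] If $Q$ is selfadjoint and $\alpha_1(z)\le\dots\le\alpha_d(z)$ are the eigenvalues of $Q(z)$, repeated according to multiplicity, then the $\alpha_r$ are bounded and measurable and $Q\cong\bigoplus_{r=1}^dM_{\alpha_r}$ on $L^2(\mathbb T^2)^d$.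
\end{enumerate}
\end{lemma}

\begin{proof}
The first claim of (i) is Lemma~\ref{lem:commutant}. Since $WQu_s=Q(\cdot)e_s$, we get $\langle Qu_s,X^mY^nu_r\rangle=\int Q(z)_{rs}\overline{z^{(m,n)}}\,dz$; take $m=n=0$, $r=s$ for the trace. Part (ii) holds because a matrix commutes with a scalar.

For (iii), $Q(z)$ is Hermitian a.e. The min--max principle gives $|\alpha_r(Q')-\alpha_r(Q'')|\le\|Q'-Q''\|$ for Hermitian matrices, so the $\alpha_r$ are measurable and bounded. It remains to diagonalize $Q(z)$ by a measurable field of unitary matrices; see \cite[Lemma~2.3.5]{RS}. Explicitly, split $\mathbb T^2$ into the finitely many measurable sets on which the pattern of equalities among $\alpha_1(z),\dots,\alpha_d(z)$ is fixed. On such a set the projection onto the eigenspace of an eigenvalue $\lambda$ is $\prod_{\mu\ne\lambda}(Q(z)-\mu)/(\lambda-\mu)$, the product running over the other distinct eigenvalues, so it is measurable. The Gram--Schmidt process applied to its columns, with zero vectors discarded, gives a measurable orthonormal basis of the eigenspace.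
\end{proof}

Now let $ab=p/q$ with $p,q\in\mathbb N$, and put
\begin{equation}\label{eq:XY}
X=E_{qb}=E_{p/a},\qquad Y=T_{qa}=T_{p/b}.
\end{equation}
Each of $X,Y$ occurs both among the operators $E_{mb}T_{na}$ and among the operators $E_{m/a}T_{n/b}$. By \eqref{eq:ccr}, $X$ and $Y$ commute with $E_b$ and $T_a$ because $qab=p\in\mathbb Z$, hence with each other, and with $E_{1/a}$ and $T_{1/b}$ because $p/(ab)=q\in\mathbb Z$.

\begin{lemma}\label{lem:design}
Let $ab=p/q$, let $X,Y$ be as in \eqref{eq:XY} and let $\beta=qb$.
\begin{enumerate}
\item[(i)] The $pq$ functions $u_r=\beta^{1/2}\chi_{[r/\beta,(r+1)/\beta)}$, $0\le r<pq$, form a fiber basis for $(X,Y)$ in $L^2(\mathbb R)$.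
\item[(ii)] Let $\{E_{mb}T_{na}g_0\}$ be a Parseval frame, let $\varphi$ be measurable on $\mathbb T^2$ with $0<A\le\varphi\le B$, and let $g=\varphi^{1/2}(X,Y)g_0$. Then $\{E_{mb}T_{na}g\}$ is a frame with bounds $A,B$ and frame operator $S=\varphi(X,Y)\cong M_\varphi\otimes I_{pq}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $qa=pq/\beta$, the function $X^mY^nu_r$ is $\beta^{1/2}e^{2\pi im\beta x}$ on $[j/\beta,(j+1)/\beta)$ with $j=r+npq$, and zero elsewhere. As $(r,n)$ varies, $j$ runs once through $\mathbb Z$, and for fixed $j$ these functions are the Fourier basis of the interval.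

(ii) The selfadjoint operator $\Phi=\varphi^{1/2}(X,Y)$ commutes with every $E_{mb}T_{na}$ by Lemma~\ref{lem:fibers}(ii). The synthesis operators for $g$ and $g_0$ therefore satisfy $F=\Phi F_0$, and $S=\Phi F_0F_0^*\Phi=\Phi^2=\varphi(X,Y)$, which lies between $AI$ and $BI$.
\end{proof}

Part (ii) lets us prescribe the frame operator once we have a Parseval window. Windows with short support supply these.

\begin{lemma}\label{lem:short}
For $g\in L^2(\mathbb R)$ let $w_g(x)=\frac1b\sum_n|g(x-na)|^2$, an $a$-periodic function.
\begin{enumerate}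
\item[(i)] If $\sum_{m,n}|\langle f,E_{mb}T_{na}g\rangle|^2\le B\|f\|^2$ for all $f$, then $w_g\le B$ a.e.
\item[(ii)] If $g$ vanishes outside an interval of length $1/b$ and $w_g$ is essentially bounded, then $\sum_{m,n}|\langle f,E_{mb}T_{na}g\rangle|^2=\int|f|^2w_g$ for all $f\in L^2(\mathbb R)$. If the system is a frame, $S=M_{w_g}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The functions $\sqrt b\,e^{2\pi imbx}$, $m\in\mathbb Z$, form an orthonormal basis of $L^2$ of any interval of length $1/b$. So if, for each $n$, the product $f\,\overline{T_{na}g}$ is in $L^2$ and vanishes outside such an interval, then $\sum_m|\langle f,E_{mb}T_{na}g\rangle|^2=\frac1b\int|f(x)|^2|g(x-na)|^2dx$, and summing over $n$ gives $\int|f|^2w_g$. In (ii) this applies to every $f$, since $|g|^2\le bw_g$ is bounded. In (i) it applies to $f=\chi_E$ with $E$ a measurable subset of an interval of length $1/b$, and gives $\int_Ew_g\le B|E|$.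
\end{proof}

\section{The case $a=1$, $b=\frac12$}\label{sec:model}

Here $p=1$, $q=2$, $X=E_1$, $Y=T_2$, and the adjoint system is $\omega_k=\sqrt2\,X^{k_1}Y^{k_2}g$, $k\in\mathbb Z^2$. It is generated by the two commuting shifts alone. The fiber basis is $u_0=\chi_{[0,1)}$, $u_1=\chi_{[1,2)}$, so $L^2(\mathbb R)$ is identified with $L^2(\mathbb T^2)\oplus L^2(\mathbb T^2)$; the summands correspond to the functions supported on the intervals $[j,j+1)$ with $j$ even and with $j$ odd.

The window $g_0=2^{-1/2}u_0$ has $w_{g_0}=1$, so $\{E_{m/2}T_ng_0\}$ is a Parseval frame by Lemma~\ref{lem:short}(ii). Let $\varphi$ be measurable with $A\le\varphi\le B$ and let $g=\varphi^{1/2}(X,Y)g_0$. Lemma~\ref{lem:design} gives a frame with $S\cong M_\varphi\oplus M_\varphi$. On the other side, $Wg=2^{-1/2}(\varphi^{1/2},0)$, so $W\omega_k=(z^k\varphi^{1/2},0)$ and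
\[
\langle G\delta_k,\delta_l\rangle=\langle\omega_k,\omega_l\rangle=\int_{\mathbb T^2}z^{k-l}\varphi(z)\,dz=\langle M_\varphi z^k,z^l\rangle .
\]
The unitary $\delta_k\mapsto z^k$ turns $G$ into $M_\varphi$. Thus
\begin{equation}\label{eq:model}
S\cong M_\varphi\oplus M_\varphi,\qquad G\cong M_\varphi .
\end{equation}
The two operators have the same spectrum, in accordance with the duality principle. Realizability requires $M_\varphi\oplus M_\varphi\cong M_\varphi$.

For many $\varphi$ this holds. If $\varphi$ depends only on $z_1$, then $M_\varphi\cong M\otimes I_{L^2(\mathbb T)}$ with $M$ acting on $L^2(\mathbb T)$, and doubling changes nothing because $L^2(\mathbb T)\oplus L^2(\mathbb T)\cong L^2(\mathbb T)$. The level sets of such a $\varphi$ are large. For a counterexample we go to the other extreme and let the value $\varphi(z)$ determine the point $z$, by interleaving the binary digits of the two coordinates.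

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For $x,y\in[0,1)$ let $x_n,y_n\in\{0,1\}$ be the binary digits, $x_n\equiv\lfloor2^nx\rfloor\pmod 2$, so that $x=\sum_nx_n2^{-n}$; they are Borel functions. Put
\[
\varphi(e^{2\pi ix},e^{2\pi iy})=1+\sum_{n\ge1}2\big(x_n3^{-(2n-1)}+y_n3^{-2n}\big).
\]
The values lie in the compact set $Z=\{1+\sum_{i\ge1}d_i3^{-i}:d_i\in\{0,2\}\}\subset[1,2]$. If two digit sequences first differ at place $i$, the sums differ by at least $2\cdot3^{-i}-\sum_{j>i}2\cdot3^{-j}=3^{-i}$. So each $t\in Z$ has a unique digit sequence, and each digit $d_i(t)$ is continuous on $Z$. The functions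
\[
\sigma_1(t)=\exp\Big(2\pi i\sum_n2^{-n-1}d_{2n-1}(t)\Big),\qquad\sigma_2(t)=\exp\Big(2\pi i\sum_n2^{-n-1}d_{2n}(t)\Big)
\]
are continuous on $Z$, and $\sigma_1\circ\varphi=z_1$, $\sigma_2\circ\varphi=z_2$. Approximating $\sigma_1,\sigma_2$ uniformly on $Z$ by polynomials shows that $M_{z_1}$ and $M_{z_2}$ are norm limits of polynomials in $M_\varphi$. An operator that commutes with $M_\varphi$ therefore commutes with $M_{z_1}$ and $M_{z_2}$, and is a multiplication operator by Lemma~\ref{lem:commutant}. Hence the commutant of $M_\varphi$, the algebra of bounded operators commuting with it, is abelian. The commutant of $M_\varphi\oplus M_\varphi$ is not: it contains $(u,v)\mapsto(v,u)$ and $(u,v)\mapsto(u,0)$. A unitary equivalence carries one commutant isomorphically onto the other, so \eqref{eq:model} gives $S\not\cong G$, and by Proposition~\ref{prop:reduction} the frame is not realizable. Its bounds are $1$ and $2$.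

For $0<A<B$ replace $\varphi$ by $A+(B-A)(\varphi-1)$. Since $B-A\ne0$, the commutant of the multiplication operator is unchanged.
\end{proof}

The bounds in this example are optimal: $\varphi\le1+9^{-j}$ where the first $j$ digits of $x$ and $y$ are $0$, $\varphi\ge2-9^{-j}$ where they are $1$, and both sets have measure $4^{-j}>0$. So realizability fails for frames whose ratio $B/A$ is as close to $1$ as we like, although it holds at $A=B$.

\section{The frame operator and the Gram operator}\label{sec:link}

Let $\{E_{mb}T_{na}g\}$ be any Gabor frame, with bounds $A,B$, synthesis operator $F$ and frame operator $S$. In Section~\ref{sec:model} we built $S$ and could read off $G$. Now $S$ is given, it acts on $L^2(\mathbb R)$ while $G$ acts on $\ell^2(\mathbb Z^2)$, and the duality principle relates only their bounds. We need an identity that relates all powers of $S$ to all powers of $G$.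

\subsection*{Symmetries}
The operator $S$ commutes with every $U=E_{mb}T_{na}$. Indeed, by \eqref{eq:ccr}, $U^*$ permutes the frame elements $g_k$ up to unimodular factors, so $\langle U^*SUf,f\rangle=\sum_k|\langle f,U^*g_k\rangle|^2=\langle Sf,f\rangle$.

For the adjoint system put $\pi(k)=E_{k_1/a}T_{k_2/b}$, $k\in\mathbb Z^2$. By \eqref{eq:ccr},
\begin{equation}\label{eq:cocycle}
\pi(k)\pi(l)=c(k,l)\pi(k+l),\qquad c(k,l)=e^{-2\pi ik_2l_1/(ab)} .
\end{equation}
In particular $\pi(k)^*$ is a unimodular multiple of $\pi(-k)$. Define unitaries on $\ell^2(\mathbb Z^2)$ by $L(k)\delta_l=c(k,l)\delta_{k+l}$. Then $L(k)\delta_0=\delta_k$, and $L(k)L(l)=c(k,l)L(k+l)$, because $c(l,j)c(k,l+j)$ and $c(k,l)c(k+l,j)$ both have exponent $-2\pi i(l_2j_1+k_2l_1+k_2j_1)/(ab)$.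

We let the window of the adjoint system vary. Call $f\in L^2(\mathbb R)$ \emph{admissible} if $D_fc=(ab)^{-1/2}\sum_kc_k\pi(k)f$, defined for finitely supported $c$, extends to a bounded operator $\ell^2(\mathbb Z^2)\to L^2(\mathbb R)$. Equivalently, $\sum_k|\langle v,\pi(k)f\rangle|^2\le C\|v\|^2$ for all $v$, and then $D_f^*v=(ab)^{-1/2}(\langle v,\pi(k)f\rangle)_k$. Evaluating on $\delta_l$ and using \eqref{eq:cocycle} gives
\begin{equation}\label{eq:intertwine}
D_fL(k)=\pi(k)D_f .
\end{equation}
By the duality principle $g$ is admissible, $\Omega=D_g$ is the synthesis operator of the adjoint system, and $AI\le G\le BI$. Taking adjoints in $\Omega L(k)=\pi(k)\Omega$ gives $\Omega^*\pi(k)=L(k)\Omega^*$, so $G=\Omega^*\Omega$ commutes with every $L(k)$.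

\begin{lemma}\label{lem:admissible}
Every bounded $f$ with compact support is admissible.
\end{lemma}

\begin{proof}
Let $v\in L^2(\mathbb R)$ and let $P_n(x)=\sum_j(v\,\overline{T_{n/b}f})(x+ja)$. At each $x$ at most $r$ terms are nonzero, with $r$ depending only on $a$ and the length of $\operatorname{supp}f$. Since $\langle v,\pi(m,n)f\rangle=\int_0^aP_n(x)e^{-2\pi imx/a}dx$, Parseval's identity on $(0,a)$ and the Cauchy--Schwarz inequality give
\[
\sum_m|\langle v,\pi(m,n)f\rangle|^2=a\int_0^a|P_n|^2\le ar\int_{\mathbb R}|v(x)|^2|f(x-n/b)|^2dx .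
\]
Sum over $n$; the function $\sum_n|f(x-n/b)|^2$ is bounded.
\end{proof}

\subsection*{Applying $S$ to the window}
The next lemma expands $S$ in the operators $\pi(k)$, with coefficients that are entries of $G$. As a result, applying $S$ to a window amounts to applying $G$ to the coefficients.

\begin{lemma}\label{lem:key}
If $f$ is admissible, then $Sf=D_f\Omega^*g$, the function $Sf$ is admissible, and $D_{Sf}=D_fG$.
\end{lemma}

\begin{proof}
We first prove, for $f,v$ bounded with compact support,
\begin{equation}\label{eq:expansion}
\langle Sf,v\rangle=\frac1{ab}\sum_{k\in\mathbb Z^2}\langle g,\pi(k)g\rangle\langle\pi(k)f,v\rangle .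
\end{equation}

\emph{Sum over modulations.} Fix $n$, and let $P,Q\in L^2(0,1/b)$ be the $1/b$-periodizations of $f\,\overline{T_{na}g}$ and $v\,\overline{T_{na}g}$. Then $\langle f,E_{mb}T_{na}g\rangle=\int_0^{1/b}P(x)e^{-2\pi imbx}dx$, and the same holds for $v$ and $Q$. Parseval's identity, followed by unfolding $Q$ and writing out $P$, gives
\[
\sum_m\langle f,E_{mb}T_{na}g\rangle\langle E_{mb}T_{na}g,v\rangle=\frac1b\int_0^{1/b}P\,\overline Q=\frac1b\sum_j\int_{\mathbb R}f(x-\tfrac jb)\overline{v(x)}\,g(x-na)\overline{g(x-na-\tfrac jb)}\,dx .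
\]
Only those $j$ contribute for which the supports of $T_{j/b}f$ and $v$ meet; they form a finite set that does not depend on $n$.

\emph{Sum over translations.} Let $\Gamma_j(x)=\sum_ng(x-na)\overline{g(x-na-j/b)}$. By Lemma~\ref{lem:short}(i) and the Cauchy--Schwarz inequality, the sum of the absolute values of the terms is at most $bB$ a.e. So $\Gamma_j$ is bounded and $a$-periodic, and dominated convergence yields $\langle Sf,v\rangle=\frac1b\sum_j\int f(x-\frac jb)\overline{v(x)}\,\Gamma_j(x)\,dx$.

\emph{Fourier series of $\Gamma_j$.} Unfolding gives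
\[
\frac1a\int_0^a\Gamma_j(x)e^{-2\pi imx/a}dx=\frac1a\int_{\mathbb R}g(x)\overline{g(x-\tfrac jb)}\,e^{-2\pi imx/a}dx=\frac1a\langle g,\pi(m,j)g\rangle .
\]
Let $H_j$ be the $a$-periodization of $T_{j/b}f\cdot\overline v$, a bounded function. The Fourier series of $\Gamma_j$ converges in $L^2(0,a)$, and $\int_0^aH_je^{2\pi imx/a}dx=\langle\pi(m,j)f,v\rangle$. Hence $\int_0^aH_j\Gamma_j=\frac1a\sum_m\langle g,\pi(m,j)g\rangle\langle\pi(m,j)f,v\rangle$, and summing over $j$ gives \eqref{eq:expansion}.

\emph{General $f$.} Fix $v$. It is admissible by Lemma~\ref{lem:admissible}, and $|\langle\pi(k)f,v\rangle|=|\langle f,\pi(-k)v\rangle|$, so $f\mapsto(\langle\pi(k)f,v\rangle)_k$ is bounded from $L^2(\mathbb R)$ to $\ell^2(\mathbb Z^2)$. The sequence $(\langle g,\pi(k)g\rangle)_k=(ab)^{1/2}\Omega^*g$ is in $\ell^2$. Both sides of \eqref{eq:expansion} are thus continuous in $f$, and \eqref{eq:expansion} holds for all $f\in L^2(\mathbb R)$. For admissible $f$ the right side is $\langle D_f\Omega^*g,v\rangle$. Such $v$ are dense, so $Sf=D_f\Omega^*g$.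

Finally, $G\delta_0=(ab)^{-1/2}\Omega^*g$, so $D_fG\delta_0=(ab)^{-1/2}Sf$, and by \eqref{eq:intertwine}
\[
D_fG\delta_l=D_fL(l)G\delta_0=\pi(l)D_fG\delta_0=(ab)^{-1/2}\pi(l)Sf=D_{Sf}\delta_l .
\]
Since $D_fG$ is bounded, $Sf$ is admissible and $D_{Sf}=D_fG$.
\end{proof}

To turn Lemma~\ref{lem:key} into an identity between inner products we need a window $f$ for which $D_f$ preserves them. Let $g^\circ=S^{-1/2}g$. Since $S^{-1/2}$ commutes with the $E_{mb}T_{na}$, the system $\{E_{mb}T_{na}g^\circ\}$ has frame operator $S^{-1/2}SS^{-1/2}=I$. The duality principle with $A=B=1$ says that $g^\circ$ is admissible and $D:=D_{g^\circ}$ is an isometry.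

\begin{proposition}[Moment identity]\label{prop:moments}
For all integers $n\ge0$ and all $k\in\mathbb Z^2$,
\[
\langle G^n\delta_k,\delta_0\rangle=\frac1{ab}\langle\pi(k)S^ng^\circ,g^\circ\rangle .
\]
\end{proposition}

\begin{proof}
Lemma~\ref{lem:key} and induction give $DG^n=D_{S^ng^\circ}$. Hence $DG^n\delta_k=(ab)^{-1/2}\pi(k)S^ng^\circ$ and $D\delta_0=(ab)^{-1/2}g^\circ$, and $\langle G^n\delta_k,\delta_0\rangle=\langle DG^n\delta_k,D\delta_0\rangle$.
\end{proof}

In Section~\ref{sec:model}, $g^\circ=g_0$ and both sides equal $\int z^k\varphi(z)^n\,dz$.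

For a bounded selfadjoint operator $Q$ and a Borel set $\Delta\subset\mathbb R$, let $1_\Delta(Q)$ be the spectral projection.

\begin{corollary}\label{cor:null}
For every Borel set $\Delta\subset\mathbb R$: $1_\Delta(S)=0$ if and only if $1_\Delta(G)=0$.
\end{corollary}

\begin{proof}
The finite measures $\Delta\mapsto\|1_\Delta(G)\delta_0\|^2$ and $\Delta\mapsto\frac1{ab}\|1_\Delta(S)g^\circ\|^2$ on $[A,B]$ have the same moments by Proposition~\ref{prop:moments} with $k=0$. Polynomials are dense in $C[A,B]$, so the measures are equal. Since $1_\Delta(G)\delta_k=L(k)1_\Delta(G)\delta_0$, we have $1_\Delta(G)=0$ exactly when $1_\Delta(G)\delta_0=0$. Since $1_\Delta(S)E_{mb}T_{na}g^\circ=E_{mb}T_{na}1_\Delta(S)g^\circ$ and the vectors $E_{mb}T_{na}g^\circ$ span a dense subspace, $1_\Delta(S)=0$ exactly when $1_\Delta(S)g^\circ=0$.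
\end{proof}

\subsection*{The two dimensions}

\begin{lemma}\label{lem:dim}
If $ab<1$, then $\dim\ker F=\dim(\operatorname{ran}\Omega)^\perp=\infty$. If $ab=1$, then $\Omega=F$ is invertible.
\end{lemma}

\begin{proof}
Let $ab<1$. The system $\{E_{m/a}T_{n/b}g\}$ is the Gabor system with translation step $1/b$ and modulation step $1/a$, whose product exceeds $1$, so by the density condition it is not a frame. If $\operatorname{ran}\Omega=L^2(\mathbb R)$, then $\Omega$ is invertible and $\Omega\Omega^*$ is bounded below, so this system is a frame. If $\ker F=0$, then $F$ is invertible, so $\{E_{mb}T_{na}g\}$ is a Riesz sequence; up to the factor $\sqrt{ab}$ it is the adjoint system of $\{E_{m/a}T_{n/b}g\}$, which is then a frame by the duality principle. So both spaces are nonzero.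

A nonzero finite-dimensional space invariant under a unitary operator contains an eigenvector with unimodular eigenvalue. By \eqref{eq:intertwine}, $\operatorname{ran}\Omega$ is invariant under $T_{-1/b}$, so $(\operatorname{ran}\Omega)^\perp$ is invariant under $T_{1/b}$. An eigenvector $f$ of $T_{1/b}$ would have $|f|$ periodic and in $L^2(\mathbb R)$, which forces $f=0$. By \eqref{eq:ccr}, $T_aF=F\Lambda$ for the unitary $\Lambda\delta_{(m,n)}=e^{-2\pi imab}\delta_{(m,n+1)}$, so $\ker F$ is invariant under $\Lambda$. An eigenvector $c$ of $\Lambda$ would have $|c_{m,n}|$ independent of $n$, which forces $c=0$ in $\ell^2$. So both spaces are infinite-dimensional.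

If $ab=1$, then $E_{m/a}T_{n/b}=E_{mb}T_{na}$, so $\Omega=F$. It is onto because it belongs to a frame and injective because it belongs to a Riesz sequence.
\end{proof}

Both spaces are separable, so Proposition~\ref{prop:reduction} and Lemma~\ref{lem:dim} give:
\begin{equation}\label{eq:criterion}
\text{a Gabor frame is realizable if and only if } S\cong G .
\end{equation}

\section{Spectral multiplicity and the classification}\label{sec:class}

Unitary equivalence of selfadjoint operators is decided by the Hahn--Hellinger theorem. Let $Q$ be a bounded selfadjoint operator on a nonzero separable Hilbert space. There are a finite Borel measure $\nu_Q$ on a compact interval and a Borel function $N_Q$ with values in $\{1,2,\dots,\infty\}$ such that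
\[
Q\cong\bigoplus_{1\le n\le\infty}M_t\otimes I_n\quad\text{on}\quad\bigoplus_{1\le n\le\infty}L^2(\Delta_n,\nu_Q)\otimes\mathbb C^n,\qquad\Delta_n=\{N_Q=n\},
\]
where $\mathbb C^\infty=\ell^2$ and $I_\infty=I_{\ell^2}$. The $\nu_Q$-null Borel sets are those with $1_\Delta(Q)=0$. Two operators are unitarily equivalent if and only if they have the same null sets and their \emph{multiplicity functions} $N$ agree almost everywhere. We use four consequences.

\begin{enumerate}
\item[(M1)] For $1\le n\le\infty$, $Q\otimes I_n$ has the null sets of $Q$ and multiplicity $nN_Q$, because $I_k\otimes I_n\cong I_{kn}$.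
\item[(M2)] $Q\cong Q\otimes I_{\ell^2}$ if and only if $N_Q=\infty$ a.e., by (M1). Every operator of the form $Q'\otimes I_{\ell^2}$ has this property.
\item[(M3)] A bounded countable direct sum of operators of infinite multiplicity has infinite multiplicity, because $\bigoplus_j(Q_j\otimes I_{\ell^2})\cong(\bigoplus_jQ_j)\otimes I_{\ell^2}$.
\item[(M4)] If $\operatorname{ran}1_\Delta(Q)\ne0$ contains a vector $u$ such that the vectors $P(Q)u$, $P$ a polynomial, are dense in it, then $\nu_Q(\Delta)>0$ and $N_Q=1$ a.e.\ on $\Delta$. Indeed, $P(Q)u\mapsto P$ turns the restriction of $Q$ into $M_t$ on $L^2$ of the measure $\langle1_{(\cdot)}(Q)u,u\rangle$, and the restriction also has the data $\nu_Q|_\Delta$, $N_Q|_\Delta$.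
\end{enumerate}

By Corollary~\ref{cor:null}, $S$ and $G$ have the same null sets, so only $N_S$ and $N_G$ remain to be compared. The symmetries of $S$ and $G$ restrict their finite values.

\begin{lemma}\label{lem:det}
Let $U,V$ be unitaries that commute with $Q$ and satisfy $UV=e^{2\pi i\theta}VU$. If $n<\infty$ and $\nu_Q(\Delta_n)>0$, then $n\theta\in\mathbb Z$.
\end{lemma}

\begin{proof}
$U$ and $V$ commute with $1_{\Delta_n}(Q)$, so they restrict to unitaries on its range, which is $L^2(\Delta_n,\nu_Q;\mathbb C^n)$ with $Q$ acting as $M_t$. By Lemma~\ref{lem:commutant}, applied to the measure $\nu_Q|_{\Delta_n}$, they are multiplications by unitary $n\times n$ matrices with $U(t)V(t)=e^{2\pi i\theta}V(t)U(t)$ a.e. The determinants are nonzero, so $e^{2\pi in\theta}=1$.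
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(i)]
Let $ab=1$, a case also covered by the theorem of Casazza, Kutyniok and Lammers. By Lemma~\ref{lem:dim}, $G=F^*F$ with $F$ invertible. The polar decomposition $F=UG^{1/2}$ has $U$ unitary, and $S=FF^*=UGU^*$.

Let $ab\notin\mathbb Q$. Apply Lemma~\ref{lem:det} to $S$ with $E_b,T_a$, where $\theta=ab$, and to $G$ with $L(1,0),L(0,1)$, where $\theta=1/(ab)$ because $L(1,0)L(0,1)=L(1,1)$ and $L(0,1)L(1,0)=e^{-2\pi i/(ab)}L(1,1)$. No positive integer multiple of $\theta$ is an integer, so $N_S=N_G=\infty$ a.e. With Corollary~\ref{cor:null} this gives $S\cong G$. In both cases \eqref{eq:criterion} applies.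
\end{proof}

If $ab=p/q$ in lowest terms, Lemma~\ref{lem:det} says only that finite values of $N_S$ are divisible by $q$ and finite values of $N_G$ are divisible by $p$. It does not compare the two. The comparison comes from the moments with $k\in p\mathbb Z^2$, which localize the moment identity to single fibers. The result generalizes \eqref{eq:model}, where $p=1$, $q=2$, $K=M_\varphi$.

\begin{proposition}\label{prop:K}
Let $ab=p/q$ with $\gcd(p,q)=1$. There are bounded measurable functions $\lambda_1\le\dots\le\lambda_p$ on $\mathbb T^2$ such that, with $K=\bigoplus_{r=1}^pM_{\lambda_r}$ on $L^2(\mathbb T^2)^p$,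
\[
S\cong K\otimes I_q,\qquad G\cong K\otimes I_p .
\]
\end{proposition}

\begin{proof}
\emph{Fibers.} The operators $X,Y$ of \eqref{eq:XY} are among the $E_{mb}T_{na}$, so they commute with $S$. By Lemmas~\ref{lem:design}(i) and~\ref{lem:fibers}, $S$ has Hermitian fibers $S(z)$ of size $pq\times pq$. Note that $\pi(pm)=X^{m_1}Y^{m_2}$ for $m\in\mathbb Z^2$.

On $\ell^2(\mathbb Z^2)$ let $\tilde X=L(p,0)$ and $\tilde Y=L(0,p)$. For $l\in p\mathbb Z^2$ and any $k$ we have $c(k,l)=c(l,k)=1$, since $1/(ab)=q/p$. Hence $\tilde X,\tilde Y$ commute with all $L(k)$, and $\tilde X^{m_1}\tilde Y^{m_2}\delta_l=\delta_{l+pm}$. So $\{\delta_{(i,j)}:0\le i,j<p\}$ is a fiber basis for $(\tilde X,\tilde Y)$, and $G$ has Hermitian fibers $G(z)$ of size $p^2\times p^2$.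

\emph{The trace for $G$.} Fix $n\ge0$ and $m\in\mathbb Z^2$. The operator $Q=G^n\tilde X^{m_1}\tilde Y^{m_2}$ has fiber $z^mG(z)^n$ and commutes with all $L(k)$, so $\langle Q\delta_k,\delta_k\rangle=\langle QL(k)\delta_0,L(k)\delta_0\rangle=\langle Q\delta_0,\delta_0\rangle$. Summing over the fiber basis, Lemma~\ref{lem:fibers}(i) gives
\begin{equation}\label{eq:trG}
p^2\langle G^n\delta_{pm},\delta_0\rangle=\int z^m\operatorname{tr}G(z)^n\,dz .
\end{equation}

\emph{The trace for $S$.} Here the orbit of $g^\circ$ is not an orthonormal basis but a Parseval frame, and we show that this property passes to the fibers. Let $v_{ij}=E_{ib}T_{ja}g^\circ$, $0\le i,j<q$. Since $X,Y$ commute with $E_b,T_a$, we have $E_{(i+qm')b}T_{(j+qn')a}g^\circ=X^{m'}Y^{n'}v_{ij}$, so $\{X^{m'}Y^{n'}v_{ij}\}$ is a Parseval frame. Take $f$ with $f(z)=\chi_E(z)\zeta$, where $E\subset\mathbb T^2$ is measurable and $\zeta\in\mathbb C^{pq}$. The numbers $\langle f,X^{m'}Y^{n'}v_{ij}\rangle$ are the Fourier coefficients of the $L^2$ function $\chi_E(z)\langle\zeta,v_{ij}(z)\rangle$, so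
\[
\int_E|\zeta|^2dz=\|f\|^2=\int_E\sum_{i,j}|\langle\zeta,v_{ij}(z)\rangle|^2dz .
\]
As $E$ is arbitrary, the integrands agree a.e. Letting $\zeta$ run through a countable dense set, we get $\sum_{i,j}v_{ij}(z)v_{ij}(z)^*=I_{pq}$ a.e. The operator $Q'=X^{m_1}Y^{m_2}S^n$ has fiber $Q'(z)=z^mS(z)^n$ and commutes with $E_b,T_a$, so $\langle Q'v_{ij},v_{ij}\rangle=\langle Q'g^\circ,g^\circ\rangle$. Therefore
\begin{equation}\label{eq:trS}
q^2\langle\pi(pm)S^ng^\circ,g^\circ\rangle=\int\operatorname{tr}\Big(Q'(z)\sum_{i,j}v_{ij}(z)v_{ij}(z)^*\Big)dz=\int z^m\operatorname{tr}S(z)^n\,dz .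
\end{equation}

\emph{Comparison.} Insert \eqref{eq:trG} and \eqref{eq:trS} into Proposition~\ref{prop:moments} with $k=pm$ and $1/(ab)=q/p$. The bounded functions $\frac1p\operatorname{tr}G(z)^n$ and $\frac1q\operatorname{tr}S(z)^n$ have the same Fourier coefficients, so for a.e.\ $z$
\[
q\operatorname{tr}G(z)^n=p\operatorname{tr}S(z)^n\qquad\text{for all }n\ge0 .
\]
(For $n=0$ this reads $q\cdot p^2=p\cdot pq$.) Fix such a $z$ and $\lambda\in\mathbb R$, and take a polynomial that equals $1$ at $\lambda$ and $0$ at all other eigenvalues of $G(z)$ and $S(z)$. By linearity, $q\operatorname{mult}_{G(z)}(\lambda)=p\operatorname{mult}_{S(z)}(\lambda)$. Since $\gcd(p,q)=1$, there is an integer $\mu_z(\lambda)\ge0$ with $\operatorname{mult}_{G(z)}(\lambda)=p\mu_z(\lambda)$ and $\operatorname{mult}_{S(z)}(\lambda)=q\mu_z(\lambda)$, and $\sum_\lambda\mu_z(\lambda)=p^2/p=p$. Let $\lambda_1(z)\le\dots\le\lambda_p(z)$ list each $\lambda$ exactly $\mu_z(\lambda)$ times. The ordered eigenvalues of $G(z)$ are the $\lambda_r(z)$, each repeated $p$ times, and those of $S(z)$ are the $\lambda_r(z)$, each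 repeated $q$ times. Lemma~\ref{lem:fibers}(iii) gives measurability and both equivalences.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(ii)]
By Proposition~\ref{prop:K} and (M1), $N_S=qN_K$ and $N_G=pN_K$, with common null sets. So $S\cong G$ if and only if $qN_K=pN_K$ a.e. Since $p<q$ and $N_K\ge1$, this holds if and only if $N_K=\infty$ a.e., that is, $N_S=\infty$ a.e. Now use \eqref{eq:criterion} and (M2).
\end{proof}

A tight frame has $S=AI\cong S\otimes I_{\ell^2}$, so Theorem~\ref{thm:class} contains the tight case. The proof also shows that $N_S=\infty$ a.e.\ if and only if $N_G=\infty$ a.e.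

\section{Windows that give realizable frames}\label{sec:positive}

By Theorem~\ref{thm:class}(i) and the density condition we may assume $ab=p/q<1$ with $\gcd(p,q)=1$, and we must show that $S$, or equivalently $G$, has infinite multiplicity.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b),(c)]
In case (b), Lemma~\ref{lem:short} gives $S=M_{w_g}$ with $w_g$ bounded and $a$-periodic. The unitary $f\mapsto(f(\cdot+na)|_{[0,a)})_{n\in\mathbb Z}$ turns $S$ into $M\otimes I_{\ell^2(\mathbb Z)}$, with $M$ multiplication by $w_g$ on $L^2[0,a)$, and (M2) applies.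

In case (c), the Fourier transform maps $E_{mb}T_{na}g$ to $T_{mb}E_{-na}\hat g$, a unimodular multiple of $E_{-na}T_{mb}\hat g$. So $S$ is unitarily equivalent to the frame operator of the Gabor frame with window $\hat g$, translation step $b$ and modulation step $a$. By the previous argument this is multiplication by the $b$-periodic function $\frac1a\sum_m|\hat g(\xi-mb)|^2$, which has infinite multiplicity.
\end{proof}

For (a) we use that $G$ is a direct sum of multiplications by functions of two real variables. Near a point where such a function has nonzero gradient it can serve as one coordinate, and the second coordinate supplies the multiplicity. We recall that a real analytic function on a connected open subset of $\mathbb R^2$ that is not identically zero vanishes only on a Lebesgue null set.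

\begin{lemma}\label{lem:regular}
Let $O\subset\mathbb R^2$ be open and nonempty and let $\mu:O\to\mathbb R$ be bounded. Then $M_\mu$ on $L^2(O)$ has infinite multiplicity if
\begin{enumerate}
\item[(i)] $\mu$ is $C^1$ and $\nabla\mu\ne0$ a.e., or
\item[(ii)] $\mu$ is real analytic.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set $O'=\{\nabla\mu\ne0\}$ is open and of full measure in $O$. By the inverse function theorem, each point of $O'$ has a neighborhood on which $(x,y)\mapsto(\mu(x,y),y)$ or $(x,y)\mapsto(\mu(x,y),x)$ is a $C^1$ diffeomorphism onto an open set. Consider the open dyadic squares of side at most $1$ that lie in such a neighborhood. The maximal ones are countably many and disjoint, and they cover $O'$ except for points on dyadic grid lines, a null set. By (M3) it suffices to treat one of them, $R$, with its diffeomorphism $\Psi:R\to V$. The change of variables formula shows that $u\mapsto(u\circ\Psi)|\det\Psi'|^{1/2}$ is a unitary $L^2(V)\to L^2(R)$, where $\Psi'$ is the Jacobian matrix, and it turns multiplication by the first coordinate $t$ into $M_\mu$. Up to a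 null set, $V$ is likewise a countable disjoint union of open squares $I'\times J'$, and on $L^2(I')\otimes L^2(J')$ multiplication by $t$ is $M_t\otimes I_{L^2(J')}$. Apply (M2) and (M3).

(ii) By (M3) we may treat one of the countably many components of $O$. If $\mu$ is constant there, $M_\mu$ is a multiple of the identity on an infinite-dimensional space. Otherwise the analytic function $|\nabla\mu|^2$ is not identically zero, and (i) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
\emph{The fibers $G(z)$ are analytic.} From $|x|+|x-s|\ge\max(|s|,|x|)\ge\frac12(|s|+|x|)$ we get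
\[
|\langle g,\pi(k)g\rangle|\le C^2\int e^{-\varepsilon(|x|+|x-k_2/b|)}dx\le C'e^{-\varepsilon|k_2|/(2b)},\qquad C'=C^2\int e^{-\varepsilon|x|/2}dx .
\]
Since the Fourier transform of $\pi(k)g$ has modulus $|\hat g(\xi-k_1/a)|$, Plancherel's theorem and the same estimate give the bound $C'e^{-\varepsilon|k_1|/(2a)}$. The geometric mean of the two bounds is at most $C'e^{-\varepsilon'(|k_1|+|k_2|)}$ for some $\varepsilon'>0$. By Lemma~\ref{lem:fibers}(i), the entries of $G(z)$ have Fourier coefficients $\langle G\delta_l,\delta_{l'+pm}\rangle=\frac1{ab}\langle\pi(l)g,\pi(l'+pm)g\rangle$, $m\in\mathbb Z^2$, of modulus $\frac1{ab}|\langle g,\pi(l'-l+pm)g\rangle|$. They decay exponentially in $m$, so the Fourier series converge locally uniformly for $(x,y)$ in a complex neighborhood of $\mathbb R^2$. Thus $G$ is a real analytic Hermitian matrix function of $(x,y)\in\mathbb R^2$.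

\emph{The number of distinct eigenvalues.} Eigenvalues of an analytic matrix function can fail to be smooth where they cross, as $\pm|x|$ do for $\operatorname{diag}(x,-x)$ when ordered, so we remove the crossings. Put $d_0=p^2$ and $v_\lambda=(1,\lambda,\dots,\lambda^{d_0-1})^T$. The real Hankel matrix
\[
H(z)=\big(\operatorname{tr}G(z)^{i+j}\big)_{0\le i,j<d_0}=\sum_\lambda\operatorname{mult}_{G(z)}(\lambda)\,v_\lambda v_\lambda^T
\]
has analytic entries. The vectors $v_\lambda$ for at most $d_0$ distinct real $\lambda$ are linearly independent (Vandermonde) and the weights are positive, so the rank of $H(z)$ is the number of distinct eigenvalues of $G(z)$. Let $d$ be the maximal rank. The sum of the squares of the $d\times d$ minors of $H$ is real analytic on $\mathbb R^2$ and not identically zero. Hence the set $O\subset(0,1)^2$ where $G$ has exactly $d$ distinct eigenvalues is open and of full measure.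

\emph{The eigenvalues are analytic on $O$.} Fix $z_0\in O$ and draw disjoint circles of a common radius $r$ around the $d$ distinct eigenvalues of $G(z_0)$, whose multiplicities we call $m_1,\dots,m_d$. For $z\in O$ with $\|G(z)-G(z_0)\|<r$, the $j$th ordered eigenvalue $\gamma_j(z)$ lies in the same disc as $\gamma_j(z_0)$. Each of the $d$ discs contains an eigenvalue of $G(z)$ and there are only $d$ distinct ones, so the $s$th disc contains a single value $\mu_s(z)$, of multiplicity $m_s$. Since $\operatorname{tr}(t-G(z))^{-1}=\sum_{s'}m_{s'}/(t-\mu_{s'}(z))$, the residue theorem on the $s$th circle gives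
\[
\mu_s(z)=\frac1{m_s}\,\frac1{2\pi i}\oint t\,\operatorname{tr}(t-G(z))^{-1}dt .
\]
The integrand is a polynomial in $t$ and the entries of $G$ divided by $\det(t-G)$, which has no zero for $t$ on the circle and complex $(x,y)$ near the base point. So the integral is holomorphic there, and each $\gamma_j$ is real analytic on $O$.

By Lemma~\ref{lem:fibers}(iii), $G\cong\bigoplus_jM_{\gamma_j}$ on $L^2(O)^{p^2}$. Lemma~\ref{lem:regular}(ii) and (M3) show that $G$ has infinite multiplicity, hence so does $S$, and Theorem~\ref{thm:class}(ii) applies.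
\end{proof}

The exponential decay enters only through the analyticity of $G(z)$. The next section shows that Schwartz decay cannot replace it.

\section{Schwartz windows that give non-realizable frames}\label{sec:schwartz}

Let $ab=p/q<1$ with $\gcd(p,q)=1$. We look for a window $g=\varphi^{1/2}(X,Y)g_0$ as in Lemma~\ref{lem:design}, now with $g_0$ and $\varphi$ smooth so that $g$ is a Schwartz function. Then $S\cong M_\varphi\otimes I_{pq}$, and we need $N_{M_\varphi}<\infty$ on a set of positive spectral measure. By Lemma~\ref{lem:regular}(i) this is impossible if the critical points of $\varphi$ form a null set, so they must have positive measure. We arrange more than this, in a form that makes the multiplicity easy to compute: a compact set of positive measure on which $\varphi$ is injective, as in Section~\ref{sec:model}, and whose values are almost never taken elsewhere.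

\begin{proposition}\label{prop:smooth}
There are $\varphi\in C^\infty(\mathbb T^2)$ with $\varphi\ge1$ and a compact set $E\subset\mathbb T^2$ of positive measure such that $\varphi$ is injective on $E$ and $\varphi^{-1}(\varphi(E))\setminus E$ is a null set.
\end{proposition}

We take $\varphi=c_0+h(x)+\kappa h(y)$ and $E=\mathcal C\times\mathcal C$, with $\mathcal C$ a Cantor set of positive measure on which $h'$ vanishes. Injectivity on $E$ fails only if $\kappa$ is a quotient of two differences of points of $h(\mathcal C)$. We make $h(\mathcal C)$ so thin that these quotients form a null set, and then almost every $\kappa$ works.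

\begin{proof}
\emph{The set $\mathcal C$.} Start with $[\frac14,\frac34]$. At step $n\ge1$ remove from each of the $2^{n-1}$ remaining closed intervals, which have equal length, the open middle interval of length $8^{-n}$; call it a gap of level $n$. After step $n$ the total length is $\frac12-\frac12\sum_{j\le n}4^{-j}>\frac13$, so each of the $2^n$ remaining intervals has length between $\frac132^{-n}>8^{-(n+1)}$ and $2^{-n-1}$. The construction can always be continued, and the intersection $\mathcal C$ is compact, contains no interval and has measure $\frac13$.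

\emph{The function $h$.} Fix $\rho\in C^\infty(\mathbb R)$ with $0<\rho\le1$ on $(0,1)$ and $\rho=0$ elsewhere. Let $\eta_n(x)=2^{-n^2}\sum_J\rho(8^n(x-l_J))$, the sum running over the gaps $J=(l_J,l_J+8^{-n})$ of level $n$. The gaps are disjoint, so $\|\eta_n^{(k)}\|_\infty\le2^{-n^2}8^{nk}\|\rho^{(k)}\|_\infty$, which is summable in $n$ for each $k$. Hence $\sum_n\eta_n$ is smooth, positive on the gaps and zero elsewhere. On $[-\frac18,\frac78]$ put
\[
\eta(x)=\sum_{n\ge1}\eta_n(x)+\rho(8x-1)+\rho(8x-6)-\tau\rho(4x+\tfrac12),
\]
with $\tau>0$ chosen so that $\int_{-1/8}^{7/8}\eta=0$. The three added terms are nonzero exactly on $(\frac18,\frac14)$, $(\frac34,\frac78)$ and $(-\frac18,\frac18)$. All derivatives of $\eta$ vanish at both endpoints, so $\eta$ extends to a smooth $1$-periodic function, and its zero set modulo $1$ is $\mathcal C\cup\{\pm\frac18\}$. Then $h(x)=\int_0^x\eta$ is smooth and $1$-periodic. It is strictly increasing on $[\frac18,\frac78]\supset\mathcal C$, because there $\eta\ge0$ and the zero set of $\eta$ contains no interval.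

An interval remaining after step $n$ meets only gaps of levels $j>n$, at most $2^j$ of level $j$, and each contributes at most $2^{-j^2}8^{-j}$ to $\int\eta$. So $h$ varies on it by at most $\sum_{j>n}2^{-j^2}\le2\cdot2^{-(n+1)^2}\le2^{-n^2}$. Thus
\begin{equation}\label{eq:thin}
\text{for every }n,\ h(\mathcal C)\text{ is covered by }2^n\text{ intervals of length at most }2^{-n^2}.
\end{equation}

\emph{The slope $\kappa$.} By \eqref{eq:thin}, the bounded set $\mathcal D=h(\mathcal C)-h(\mathcal C)$ is covered by $4^n$ intervals of length at most $2\cdot2^{-n^2}$. Let $M_0=\sup_{d\in\mathcal D}|d|$, $r>0$ and $\mathcal Q_r=\{d/d':d,d'\in\mathcal D,\ |d'|\ge r\}$. If $d_1,d_2$ lie in one covering interval, $d_1',d_2'$ lie in one covering interval and $|d_1'|,|d_2'|\ge r$, then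
\[
\Big|\frac{d_1}{d_1'}-\frac{d_2}{d_2'}\Big|\le\frac{|d_1-d_2|}{|d_1'|}+\frac{|d_2|\,|d_2'-d_1'|}{|d_1'|\,|d_2'|}\le2\Big(\frac1r+\frac{M_0}{r^2}\Big)2^{-n^2}.
\]
So $\mathcal Q_r$ is covered by $16^n$ sets of this diameter, and $16^n2^{-n^2}\to0$ shows that it is null. Choose $\kappa\in(1,2)$ outside the null set $\mathcal Q=\bigcup_{j\in\mathbb N}\mathcal Q_{1/j}$. Let $\varphi(e^{2\pi ix},e^{2\pi iy})=c_0+h(x)+\kappa h(y)$ with $c_0$ so large that $\varphi\ge1$, and let $E$ be the image of $\mathcal C\times\mathcal C$ in $\mathbb T^2$, of measure $\frac19$.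

\emph{Injectivity on $E$.} Let $x,x',y,y'\in\mathcal C$ with $h(x)-h(x')=\kappa(h(y')-h(y))$. If $y\ne y'$, then $h(y')-h(y)\ne0$ and $\kappa\in\mathcal Q$, which is excluded. So $y=y'$, then $h(x)=h(x')$ and $x=x'$.

\emph{Other preimages.} The compact set $\Delta=\varphi(E)$ is null, since by \eqref{eq:thin} it is covered by $4^n$ intervals of length at most $(1+\kappa)2^{-n^2}$. The open set $\{h'\ne0\}$ is a countable union of intervals on each of which $h$ has a smooth inverse, and smooth maps of intervals send null sets to null sets. So for each fixed $y$ the set $\{x:h'(x)\ne0,\ h(x)\in\Delta-c_0-\kappa h(y)\}$ is null. By Fubini's theorem, the points of $\varphi^{-1}(\Delta)$ with $h'(x)\ne0$ form a null set. Exchanging the variables, for each fixed $x$ the set $\{y:h'(y)\ne0,\ h(y)\in\kappa^{-1}(\Delta-c_0-h(x))\}$ is null, so the points with $h'(y)\ne0$ form a null set too. The remaining points have $x,y\in\mathcal C\cup\{\pm\frac18\}$ modulo $1$, and lie in $E$ or on one of four circles.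
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:schwartz}]
\emph{A smooth Parseval window.} Since $a<1/b$, there is $\theta\in C_c^\infty(\mathbb R)$, $\theta\ge0$, supported in an interval of length $1/b$ and positive on an interval of length greater than $a$. This is where $ab<1$ is first used. The locally finite sum $\Theta=\sum_n\theta(\cdot-na)^2$ is smooth, $a$-periodic and positive. Then $g_0=\sqrt b\,\theta\,\Theta^{-1/2}\in C_c^\infty(\mathbb R)$ has $w_{g_0}=1$, so $\{E_{mb}T_{na}g_0\}$ is a Parseval frame by Lemma~\ref{lem:short}(ii).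

\emph{The window $g$.} Take $\varphi,E$ from Proposition~\ref{prop:smooth} and let $g=\varphi^{1/2}(X,Y)g_0$. Since $\varphi\ge1$, the function $\varphi^{1/2}$ is smooth; its Fourier coefficients $c_{mn}$ decay faster than any power of $|m|+|n|$, and its Fourier series converges uniformly. So $g=\sum_{m,n}c_{mn}E_{mqb}T_{nqa}g_0$ in $L^2(\mathbb R)$. The Leibniz rule and the compact support of $g_0$ give
\[
\sup_x\big|x^j\partial_x^k(E_{mqb}T_{nqa}g_0)(x)\big|\le C_{jk}(1+|m|)^k(1+|n|)^j ,
\]
so the series converges absolutely in every Schwartz seminorm and $g\in\mathcal S(\mathbb R)$. By Lemma~\ref{lem:design}(ii), $\{E_{mb}T_{na}g\}$ is a frame with $S\cong M_\varphi\otimes I_{pq}$.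

\emph{Finite multiplicity.} Let $\Delta=\varphi(E)$. The projection $1_\Delta(M_\varphi)$ is multiplication by the indicator of $\varphi^{-1}(\Delta)$, which equals $\chi_E$ a.e., so its range is $L^2(E)\ne0$. The polynomials in $\varphi|_E$ form an algebra that contains the constants, is closed under conjugation because $\varphi$ is real, and separates points because $\varphi$ is injective on $E$. By the Stone--Weierstrass theorem it is dense in $C(E)$, hence in $L^2(E)$. By (M4) with $u=\chi_E$, the set $\Delta$ is not a null set for $M_\varphi$ and $N_{M_\varphi}=1$ a.e.\ on $\Delta$. By (M1), $N_S=pq<\infty$ a.e.\ on $\Delta$ and $\nu_S(\Delta)>0$. By Theorem~\ref{thm:class}(ii) the frame is not realizable.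
\end{proof}

On $\Delta$ the mismatch is explicit: $qN_K=pq$ gives $N_K=p$, so $N_G=p^2$ while $N_S=pq$. These are the sizes of the fibers $G(z)$ and $S(z)$.

\begin{thebibliography}{9}

\bibitem{Gro} Gr\"ochenig, \emph{Foundations of Time-Frequency Analysis}.

\bibitem{RS} Ron and Shen, \emph{Canad. J. Math.} 47 (1995).

\bibitem{SC} Diana T. Stoeva and Ole Christensen, \emph{On R-duals and the duality principle in Gabor analysis}, arXiv:1404.3183 (2014).

\end{thebibliography}
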